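# Compact Hermitian surfaces with $J$-invariant Ricci tensor have even first Betti number

## 1. Theorem A and the vocabulary in it

Manifolds are connected and without boundary, and all objects are smooth. A complex surface and its covers carry the complex orientation.

> **Theorem A.** Let $(M,g,J)$ be a compact Hermitian surface with $J$-invariant Ricci tensor. Then its Lee form $\theta$ is exact, so $g$ is globally conformally Kähler. Hence $b_1(M)$ is even.

The question behind it is raised in Johann Davidov, Absar Ul Haq, Oleg Mushkarov, "Almost complex structures that are harmonic maps", arXiv:1504.01610 (2015): are there compact complex surfaces with odd first Betti number that admit a Hermitian metric with $J$-invariant Ricci tensor? Theorem A says that there are none. Let us unpack the words.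

**Definition (Hermitian surface, Lee form).** A *Hermitian surface* $(M,g,J)$ is a real $4$-manifold with a Riemannian metric $g$ and an integrable almost complex structure $J$ that is $g$-orthogonal. Its *fundamental form* is $\omega(X,Y)=g(JX,Y)$, so that $\omega^2=2\,\mathrm{vol}_g$. In real dimension $4$ the map $\alpha\mapsto\alpha\wedge\omega$ is an isomorphism from $1$-forms to $3$-forms, so there is a unique $1$-form $\theta$, the *Lee form*, with
$$d\omega=\theta\wedge\omega .$$

The metric is Kähler exactly when $\theta=0$. If $g=\varphi^{-2}g_K$ with $g_K$ Kähler and $\varphi>0$, then $\omega=\varphi^{-2}\omega_K$, so $d\omega=-2\,d\log\varphi\wedge\omega$ and $\theta=-2\,d\log\varphi$. So $g$ is *globally conformally Kähler* iff $\theta$ is exact, and *locally conformally Kähler* iff $d\theta=0$.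

**Definition ($J$-invariance).** A symmetric bilinear form $h$ is *$J$-invariant* if $h(JX,JY)=h(X,Y)$ for all $X,Y$. The condition in Theorem A is that the Ricci tensor $\rho$ of $g$ is $J$-invariant.

The Ricci tensor of a Kähler metric is $J$-invariant, and so is that of an Einstein metric, being a multiple of $g$.

**Example 1 (a Hopf surface).** On $\mathbb C^2\setminus\{0\}$ let $g=|z|^{-2}g_{\rm flat}$, and divide by $z\mapsto 2z$. The quotient is compact, diffeomorphic to $S^1\times S^3$, with $b_1=1$. Here $\theta=-2\,d\log|z|$ is closed but not exact on the quotient, since $\log|z|$ jumps by $\log 2$. Is the Ricci tensor $J$-invariant? With $t=\log|z|$ we have $g=dt^2+g_{S^3}$, so $\rho(\partial_t,\partial_t)=0$, whereas $J\partial_t$ is a unit vector tangent to $S^3$ and $\rho(J\partial_t,J\partial_t)=2$. So it is not $J$-invariant, in accordance with Theorem A.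

**Example 2 (compactness matters).** On $\{x_1=\mathrm{Re}\,z_1>0\}\subset\mathbb C^2$ the metric $g=x_1^{-2}g_{\rm flat}$ is the complete real hyperbolic metric. It is Einstein, so its Ricci tensor is $J$-invariant. The map $z\mapsto2z$ is an isometry of $g$, and the quotient is a complete Hermitian surface with $J$-invariant Ricci tensor, $\theta=-2\,d\log x_1$, $d\theta=0$, $[\theta]\ne0$ and $b_1=1$. So "compact" cannot be weakened to "complete". We keep this example as a test case.

We use one theorem as a black box.

> **Input (Apostolov–Gauduchon).** Every compact Hermitian surface with $J$-invariant Ricci tensor is locally conformally Kähler, i.e. $d\theta=0$.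

A theorem of Vaisman adds that if moreover $b_1(M)$ is even, then the surface is globally conformally Kähler; our proof does not use it. Besides textbook Riemannian geometry we use that a compact Kähler manifold has even $b_1$ (Hodge theory), and the stable manifold theorem.

## 2. The Kähler metric on the universal cover and the character $c$

The aim is to turn "$\theta$ is exact" into "a certain homomorphism is trivial".

Let $(M,g,J)$ be as in Theorem A, and let $\tilde M\to M$ be the universal cover, with deck group $\Gamma$. Lifts of $g,J,\omega,\theta$ keep their names. By the Input $d\theta=0$, so $\theta=df$ on $\tilde M$. Put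
$$\varphi:=e^{-f/2}>0,\qquad g_K:=\varphi^2g,\qquad \omega_K:=\varphi^2\omega .$$
Then $d\omega_K=d(e^{-f}\omega)=e^{-f}(-df\wedge\omega+\theta\wedge\omega)=0$, so $(g_K,J,\omega_K)$ is Kähler on $\tilde M$, and $\theta=-2\,d\log\varphi$.

For $\gamma\in\Gamma$ we have $d(\gamma^*f-f)=\gamma^*\theta-\theta=0$, so $\gamma^*f-f$ is constant. Since $g$ and $\omega$ are $\Gamma$-invariant, there is a homomorphism $c:\Gamma\to\mathbb R_{>0}$ with
$$\gamma^*\varphi=c(\gamma)\varphi,\qquad \gamma^*g_K=c(\gamma)^2g_K,\qquad \gamma^*\omega_K=c(\gamma)^2\omega_K. \tag{1}$$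

If $c\equiv1$, then $f$ descends to $M$ and $\theta$ is exact. Conversely, if $\theta=dh$ on $M$, then $f$ differs from the lift of $h$ by a constant, so $f$ is $\Gamma$-invariant and $c\equiv1$. When $c\equiv1$, the metric $g_K$ descends to a Kähler metric on the compact manifold $M$, so $b_1(M)$ is even. **It therefore suffices to prove $c\equiv1$.**

## 3. $J$-invariant Ricci tensor means a Killing field

So far we have used the curvature condition only through the Input. Now we translate it into a condition on $\varphi$. Let $\nabla$ and $\mathrm{grad}$ be the Levi-Civita connection and gradient of $g_K$.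

**Lemma 1.** *The Ricci tensor of $g=\varphi^{-2}g_K$ is $J$-invariant iff the Hessian $\nabla d\varphi$ is $J$-invariant, iff $K:=J\,\mathrm{grad}\,\varphi$ is a Killing field of $g_K$.*

*Proof.* In real dimension $n$ the conformal change formula reads
$$\mathrm{Ric}_{e^{2u}g_K}=\mathrm{Ric}_{g_K}-(n-2)(\nabla du-du\otimes du)+(\text{function})\,g_K .$$
For $u=-\log\varphi$ we have $\nabla du=-\varphi^{-1}\nabla d\varphi+\varphi^{-2}d\varphi\otimes d\varphi$ and $du\otimes du=\varphi^{-2}d\varphi\otimes d\varphi$, so $\nabla du-du\otimes du=-\varphi^{-1}\nabla d\varphi$. Hence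
$$\mathrm{Ric}_g=\mathrm{Ric}_{g_K}+(n-2)\varphi^{-1}\nabla d\varphi+(\text{function})\,g_K .$$
Both $\mathrm{Ric}_{g_K}$ and $g_K$ are $J$-invariant and $n>2$, so the first equivalence follows. For the second, $\nabla J=0$ gives
$$g_K(\nabla_YK,Z)=g_K(J\nabla_Y\mathrm{grad}\,\varphi,Z)=-\nabla d\varphi(Y,JZ).$$
$K$ is Killing iff this is skew in $(Y,Z)$, i.e. iff $\nabla d\varphi(Y,JZ)+\nabla d\varphi(JY,Z)=0$ for all $Y,Z$. Replacing $Z$ by $JZ$ turns this into $\nabla d\varphi(JY,JZ)=\nabla d\varphi(Y,Z)$. $\square$

We record the properties of $K$ on $\tilde M$. Since $JK=-\mathrm{grad}\,\varphi$,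
$$\iota_K\omega_K=g_K(JK,\cdot)=-d\varphi,\qquad d\varphi(K)=g_K(\mathrm{grad}\,\varphi,J\,\mathrm{grad}\,\varphi)=0. \tag{2}$$
The flow of $K$ preserves $\varphi$ and $g_K$, hence also $g=\varphi^{-2}g_K$: $K$ is Killing for $g$ too. Now $g$ is complete, being lifted from a compact manifold, and a Killing field of a complete metric is complete. So the flow $\exp tK$ exists for all times. Moreover $\mathcal L_K\omega_K=d\iota_K\omega_K=0$, and $\mathcal L_Kg_K=0$, so $\mathcal L_KJ=0$.

How does $\Gamma$ act on $K$? Pulling back $\iota_K\omega_K=-d\varphi$ by $\gamma$ gives $c(\gamma)^2\iota_{\gamma^*K}\omega_K=-c(\gamma)\,d\varphi$, so $\gamma^*K=c(\gamma)^{-1}K$, that is,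
$$\gamma_*K=c(\gamma)K. \tag{3}$$

**Flat metrics by hand.** Let $g_K$ be flat on a connected open set in $\mathbb C^2$, and suppose $\gamma(z)=2z$ acts on that set, so $c(\gamma)=2$ by (1). A Killing field of a flat metric is affine, $K(z)=Az+v$, and $(\gamma_*K)(z)=2K(z/2)=Az+2v$. By (3) this equals $2Az+2v$, so $A=0$. Then $d\varphi=-\iota_K\omega_K$ has constant coefficients, and $\gamma^*\varphi=2\varphi$ forces $\varphi$ to be a real linear function. On $\mathbb C^2\setminus\{0\}$ this cannot be positive, so the flat metric on the cover of the Hopf surface of Example 1 never occurs as $g_K$. On a half-space, $\varphi=x_1$ is allowed, and this is Example 2.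

**From now on until the end of Section 8 we suppose, for contradiction, that $c\not\equiv1$.** Then $\varphi$ is not constant, so $K\not\equiv0$.

## 4. A $\Gamma$-invariant primitive of the volume form where $K\ne0$

On the compact manifold $M$ the volume form is not exact. We now write down a primitive of it, up to a constant factor, wherever $K\neq0$. The difficulty is that $\varphi$, $\omega_K$ and $K$ do not descend to $M$; each is multiplied by a power of $c$. So we combine them into something of total weight zero.

**Step 1: a $1$-form dual to $K$.** On $\{K\ne0\}\subset\tilde M$ put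
$$\tau:=\frac{g_K(K,\cdot)}{g_K(K,K)},\qquad\beta:=d\tau .$$
Then $\tau(K)=1$ and $\mathcal L_K\tau=0$, so $\iota_K\beta=\mathcal L_K\tau-d(\tau(K))=0$. Since $\gamma^*(g_K(K,\cdot))=c^2c^{-1}g_K(K,\cdot)$ and $\gamma^*(g_K(K,K))=c^2c^{-2}g_K(K,K)$ with $c=c(\gamma)$, we get
$$\gamma^*\tau=c(\gamma)\tau,\qquad \gamma^*\beta=c(\gamma)\beta. \tag{4}$$

**Step 2: three identities.** The purpose is to express all $4$-forms at hand through two of them. Where $K\ne0$, a $4$-form $\Omega$ on a $4$-manifold is determined by $\iota_K\Omega$. So we contract with $K$, using $\iota_K\beta=0$, $\iota_K\tau=1$, $\iota_K\omega_K=-d\varphi$, $\iota_Kd\varphi=0$.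

First, $\iota_K(\beta\wedge\beta)=0$, so $\beta\wedge\beta=0$.

Second, $\iota_K(\beta\wedge\omega_K)=-\beta\wedge d\varphi=-d\varphi\wedge\beta$, and $\iota_K(d\varphi\wedge\tau\wedge\beta)=-d\varphi\wedge\beta$. So $\beta\wedge\omega_K=d\varphi\wedge\tau\wedge\beta$.

Third, $\iota_K(\omega_K^2)=-2\,d\varphi\wedge\omega_K$, and
$$\iota_K(d\varphi\wedge\tau\wedge\omega_K)=-d\varphi\wedge(\omega_K+\tau\wedge d\varphi)=-d\varphi\wedge\omega_K .$$
So $\omega_K^2=2\,d\varphi\wedge\tau\wedge\omega_K$.

**Step 3: choosing the combination.** The $3$-forms $\tau\wedge\beta$ and $\tau\wedge\omega_K$ have weights $2$ and $3$ in $c$, by (1) and (4). So for constants $A,B$ the form $A\varphi^{-2}\tau\wedge\beta+B\varphi^{-3}\tau\wedge\omega_K$ is $\Gamma$-invariant. Since $d(\tau\wedge\beta)=\beta\wedge\beta$ and $d(\tau\wedge\omega_K)=\beta\wedge\omega_K$, its differential is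
$$-2A\varphi^{-3}d\varphi\wedge\tau\wedge\beta+A\varphi^{-2}\beta\wedge\beta-3B\varphi^{-4}d\varphi\wedge\tau\wedge\omega_K+B\varphi^{-3}\beta\wedge\omega_K ,$$
and by Step 2 this equals
$$(B-2A)\,\varphi^{-3}d\varphi\wedge\tau\wedge\beta-\tfrac32B\,\varphi^{-4}\omega_K^2 .$$
The first term disappears for $B=2A$. We take $A=1$, $B=2$.

**Lemma 2.** *On $\{K\ne0\}$ the $3$-form $C:=\varphi^{-2}\,\tau\wedge\beta+2\varphi^{-3}\,\tau\wedge\omega_K$ is $\Gamma$-invariant, and*
$$dC=-3\varphi^{-4}\omega_K^2=-3\,\omega^2=-6\,\mathrm{vol}_g. \tag{5}$$

In Example 2, $\varphi=x_1$, $K=\partial_{y_1}$, $\tau=dy_1$, $\beta=0$ and $\omega_K=dx_1\wedge dy_1+dx_2\wedge dy_2$. So $C=2x_1^{-3}dy_1\wedge dx_2\wedge dy_2$ and $dC=-6x_1^{-4}dx_1\wedge dy_1\wedge dx_2\wedge dy_2=-6\,\mathrm{vol}_g$, as it should be.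

**If $K$ has no zeros we are done.** Then $C$ descends to a smooth $3$-form on the compact manifold $M$, and Stokes gives $0=-6\,\mathrm{Vol}(M,g)$, a contradiction. In Example 2, $K$ has no zeros either; what saves the example is that the quotient is not compact.

So suppose from here on that $K$ has zeros. The natural next move is to cut out small balls around them and to keep track of the boundary terms. For that we need to know what the zeros look like.

## 5. A two-dimensional torus makes the zeros nondegenerate

In general the zeros of $J\,\mathrm{grad}\,\varphi$ need not be isolated. On $S^2\times S^2$, a product of unit spheres with height functions $z_1,z_2$, the function $\varphi=2+z_1$ is critical on two copies of $S^2$. In that example the flow of $K$ is a circle action. The assumption $c\not\equiv1$ forbids this.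

**Lemma 3.** *Every zero $q$ of $K$ is isolated. There are $a,b\neq0$ and $g_K$-normal coordinates $z_j=r_je^{i\theta_j}$ at $q$, coming from a unitary basis of $T_q\tilde M$, in which*
$$K=a\,\partial_{\theta_1}+b\,\partial_{\theta_2}\quad\text{near }q, \tag{6}$$
*and the $g_K$-Hessian of $\varphi$ at $q$ has eigenvalues $a,a,b,b$. So $q$ is a nondegenerate critical point of $\varphi$ of index $0$, $2$ or $4$, and the index is $2$ iff $ab<0$. The image $Z\subset M$ of the zero set is finite.*

*Proof.* **Step 1: the torus $T$.** Let $p$ be a zero of $K$, and let $T$ be the closure of $\{\exp tK\}$ in the Lie group $\mathrm{Isom}(\tilde M,g)$. Then $T$ is connected, abelian and closed, and it fixes $p$, so it lies in the isotropy group of $p$, which is compact. Hence $T$ is a torus, and $\dim T\ge1$ because $K\not\equiv0$. Preserving $\varphi$ or $J$ is a closed condition that holds for all $\exp tK$. So elements of $T$ preserve $\varphi$, $g$, $J$, and therefore $g_K$.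

An isometry of a connected manifold is determined by its value and differential at one point. So at any fixed point $q$ of $T$ the isotropy representation $T\to SO(T_q\tilde M)\cong SO(4)$ is faithful. Tori in $SO(4)$ have dimension at most $2$, so $\dim T\le2$.

**Step 2: $\dim T=2$.** This is where $c\not\equiv1$ enters. By (3), $\gamma\exp(tK)\gamma^{-1}=\exp(tc(\gamma)K)$, so conjugation by $\gamma\in\Gamma$ maps $T$ to itself. It induces an automorphism $A_\gamma$ of the Lie algebra $\mathfrak t$, which preserves the lattice $\ker(\exp:\mathfrak t\to T)$. We have $K\in\mathfrak t$ and $A_\gamma K=c(\gamma)K$. If $\dim T=1$, then the lattice is isomorphic to $\mathbb Z$ and $A_\gamma=\pm1$. Since $c(\gamma)>0$, it follows that $c(\gamma)=1$ for all $\gamma$, contrary to assumption. Hence $\dim T=2$.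

**Step 3: the linearization at a zero.** Let $q$ be any zero of $K$. The flow fixes $q$, hence so does $T$. The $g_K$-Hessian endomorphism $\mathrm{Hess}\,\varphi$ at $q$ is symmetric, and it commutes with $J$ because $\nabla d\varphi$ is $J$-invariant. So it is diagonal in a unitary basis of $(T_q\tilde M,J,g_K)$, with real eigenvalues $a,a,b,b$. At $q$ we have $\nabla K=J\circ\mathrm{Hess}\,\varphi$, so on $T_q\tilde M=\mathbb C^2$ the differential of $\exp tK$ is
$$e^{t\nabla K}=\mathrm{diag}(e^{iat},e^{ibt}).$$
The image of $T$ under the isotropy representation is compact and contains this one-parameter group as a dense subset. So it is the closure of the one-parameter group, and by faithfulness it has dimension $2$. If $a=0$ or $b=0$, then the closure would lie in a circle. Hence $a,b\ne0$.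

**Step 4: from linear to local.** The maps $F=\exp tK$ are isometries of $g_K$ fixing $q$, so $F(\exp_q v)=\exp_q(dF_q v)$ for small $v$, where $\exp_q$ is the Riemannian exponential map of $g_K$. In normal coordinates at $q$ built from the unitary basis, the flow is therefore $(z_1,z_2)\mapsto(e^{iat}z_1,e^{ibt}z_2)$. This is (6), and it shows that $q$ is an isolated zero. The statements on the Hessian and the index follow, the index being the number of negative entries among $a,a,b,b$.

**Step 5: finiteness.** By (3) the zero set of $K$ is $\Gamma$-invariant. It is closed and discrete, so its image $Z$ is closed and discrete in the compact manifold $M$, hence finite. (The zero set in $\tilde M$ is countable.) $\square$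

## 6. The boundary term at a zero, and a volume formula

For small $\varepsilon$ let $S_\varepsilon$ be the $g_K$-sphere of radius $\varepsilon$ about a zero $q$, oriented as the boundary of the ball. In the coordinates of (6) it is $\{r_1^2+r_2^2=\varepsilon^2\}$, and $K$ is tangent to it.

**Lemma 4.** *If $K$ has the form (6) near $q$ with $a,b\ne0$, then*
$$\lim_{\varepsilon\to0}\int_{S_\varepsilon}C=\frac{(2\pi)^2}{\varphi(q)^2\,ab}.$$

*Proof.* **Step 1: only $\tau\wedge d\tau$ matters in the limit.** Let $r$ be the distance to $q$ and $\kappa:=g_K(K,\cdot)$. In the normal coordinates $\kappa$ has smooth coefficients vanishing at $q$, so $\kappa=O(r)$ and $d\kappa=O(1)$. Near $q$ the metric $g_K$ is comparable with the Euclidean one, so (6) and $a,b\neq0$ give $|K|^2\ge\mathrm{const}\cdot(a^2r_1^2+b^2r_2^2)\ge\mathrm{const}\cdot r^2$ with positive constants. The smooth function $|K|^2$ has its minimum $0$ at $q$, so $d|K|^2=O(r)$. Hence $\tau=\kappa/|K|^2=O(r^{-1})$ and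
$$d\tau=\frac{d\kappa}{|K|^2}-\frac{d|K|^2\wedge\kappa}{|K|^4}=O(r^{-2}).$$
The area of $S_\varepsilon$ is $O(\varepsilon^3)$. So $\int_{S_\varepsilon}2\varphi^{-3}\tau\wedge\omega_K=O(\varepsilon^{-1}\varepsilon^3)=O(\varepsilon^2)$. Since $q$ is critical for $\varphi$, $\varphi^{-2}-\varphi(q)^{-2}=O(r^2)$, so $\int_{S_\varepsilon}(\varphi^{-2}-\varphi(q)^{-2})\,\tau\wedge d\tau=O(\varepsilon^{2-3+3})=O(\varepsilon^2)$. It remains to show that $I_\varepsilon:=\int_{S_\varepsilon}\tau\wedge d\tau$ equals $(2\pi)^2/(ab)$.

**Step 2: $\tau$ may be replaced.** The purpose is to pass to a form that we can write down explicitly. Let $\tau_0$ be any smooth $1$-form on $S_\varepsilon$ with $\tau_0(K)=1$ and $\mathcal L_K\tau_0=0$, and put $\alpha=\tau_0-\tau$ on $S_\varepsilon$. Then $\iota_K\alpha=0$ and $\iota_Kd\alpha=\mathcal L_K\alpha=0$. Therefore $\alpha\wedge d\alpha$ and $\alpha\wedge d\tau$ are $3$-forms on a $3$-manifold killed by $\iota_K$, where $K\ne0$ is tangent to it; so they vanish. Also $d(\tau\wedge\alpha)=d\tau\wedge\alpha-\tau\wedge d\alpha$ and $d\tau\wedge\alpha=\alpha\wedge d\tau=0$, so $\tau\wedge d\alpha=-d(\tau\wedge\alpha)$.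 Thus
$$\tau_0\wedge d\tau_0=\tau\wedge d\tau+\tau\wedge d\alpha+\alpha\wedge d\tau+\alpha\wedge d\alpha=\tau\wedge d\tau-d(\tau\wedge\alpha),$$
and $\int_{S_\varepsilon}\tau_0\wedge d\tau_0=I_\varepsilon$.

**Step 3: an explicit $\tau_0$.** With $x=r_1^2/\varepsilon^2\in[0,1]$ take
$$\tau_0=\frac xa\,d\theta_1+\frac{1-x}b\,d\theta_2 .$$
It is smooth on $S_\varepsilon$ because $r_1^2d\theta_1$ and $r_2^2d\theta_2=(\varepsilon^2-r_1^2)d\theta_2$ are smooth. By (6), $\tau_0(K)=x+(1-x)=1$, and $\mathcal L_K\tau_0=0$ since the flow rotates the angles. Now $d\tau_0=dx\wedge(\frac1a d\theta_1-\frac1b d\theta_2)$, so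
$$\tau_0\wedge d\tau_0=-\tfrac{x}{ab}\,d\theta_1\wedge dx\wedge d\theta_2+\tfrac{1-x}{ab}\,d\theta_2\wedge dx\wedge d\theta_1=\tfrac1{ab}\,dx\wedge d\theta_1\wedge d\theta_2 .$$

**Step 4: orientation.** The form
$$d(r_1^2)\wedge d\theta_1\wedge d(r_2^2)\wedge d\theta_2=d(r_1^2+r_2^2)\wedge d(r_1^2)\wedge d\theta_1\wedge d\theta_2$$
is positive where $r_1r_2\ne0$. With the outward direction first, $dx\wedge d\theta_1\wedge d\theta_2$ is positive on $S_\varepsilon$. Hence $I_\varepsilon=\frac1{ab}\int_0^1dx\,(2\pi)^2=(2\pi)^2/(ab)$. $\square$

Since $C$ is $\Gamma$-invariant, it descends to $M\setminus Z$. For each point of $Z$ choose a lift $\tilde q$, and remove from $M$ the images of the $g_K$-balls of radius $\varepsilon$ about these lifts; for small $\varepsilon$ they are embedded and disjoint. Let $M_\varepsilon$ be the complement. Its boundary is the union of the $S_\varepsilon$ with reversed orientation, so Stokes and (5) give $-6\,\mathrm{Vol}(M_\varepsilon,g)=-\sum\int_{S_\varepsilon}C$. Letting $\varepsilon\to0$, we find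
$$6\,\mathrm{Vol}(M,g)=\sum_{q\in Z}\frac{4\pi^2}{\varphi(\tilde q)^2\,a_{\tilde q}\,b_{\tilde q}}. \tag{7}$$

**Where Stokes alone stops.** We would like (7) to be absurd. It is, if all products $ab$ are negative: then the right side is negative and the left side is positive. But a zero of index $0$ or $4$ has $ab>0$, and then (7) is no contradiction. Here is a case in which such a formula simply holds. On $S^2\times S^2$ with unit spheres, let $\varphi=k+\alpha z_1+\beta z_2$ with constants $\alpha,\beta>0$ and $k>\alpha+\beta$. The Hessian of the height function $z$ on the unit sphere is $-z$ times the metric, so $\nabla d\varphi$ is $J$-invariant. The critical points are the pairs of poles $z_1=s_1$, $z_2=s_2$ with $s_j=\pm1$, and there $ab=(-\alpha s_1)(-\beta s_2)=\alpha\beta s_1s_2$. As the area form of the sphere is $dz$ times the angle form up to sign,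
$$\mathrm{Vol}(\varphi^{-2}g_K)=4\pi^2\int_{-1}^1\!\int_{-1}^1\frac{dz_1\,dz_2}{(k+\alpha z_1+\beta z_2)^4}=\frac{4\pi^2}{6\alpha\beta}\sum_{s_1,s_2=\pm1}\frac{s_1s_2}{(k+\alpha s_1+\beta s_2)^2},$$
which is (7). The maximum and the minimum contribute positive terms and the two saddles negative ones. Here $c\equiv1$, since the manifold is simply connected. So one has to use $c\not\equiv1$ again, to exclude local extrema.

One might say: by (1) with $c\not\equiv1$ the function $\varphi$ is unbounded on $\tilde M$ and has infimum $0$, so it has no global maximum or minimum. True, but it does not exclude *local* extrema, and an index-$0$ point is only a local minimum. What does help is a connectedness argument. The basin of attraction of a local minimum under the gradient flow can only be bounded by stable manifolds of other critical points, and those of index $\geq2$ are too thin, of codimension at least $2$, to separate anything. So a local minimum would own almost everything. But if $c(\gamma)\ne1$, its translate under $\gamma$ would be a second local minimum, with the same claim.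

## 7. No zero of $K$ has index $0$ or $4$

To treat the two indices together, fix a sign $\sigma\in\{1,-1\}$ and put
$$h:=\sigma\log\varphi,\qquad X:=-\mathrm{grad}_g\,h .$$
The critical points of $h$ are the zeros of $K$. At such a point the Hessian of $h$ is $\sigma\varphi^{-1}$ times that of $\varphi$, so $h$ has nondegenerate critical points, of index $\mathrm{ind}_h=\mathrm{ind}_\varphi$ if $\sigma=1$ and $\mathrm{ind}_h=4-\mathrm{ind}_\varphi$ if $\sigma=-1$. We show that $\mathrm{ind}_h=0$ never occurs.

By (1), $\gamma^*h=h+\sigma\log c(\gamma)$, and $\gamma$ is an isometry of $g$. So $X$ is $\Gamma$-invariant. It is the lift of a vector field on the compact manifold $M$, hence complete. Let $\Phi_t$ be its flow. Along a trajectory $\frac{d}{dt}h=-|X|_g^2\leq 0$.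

**Step 1: where forward trajectories go.** *Along a forward trajectory either $h\to-\infty$, or the trajectory converges to a zero of $K$.*

The function $h$ is nonincreasing along the trajectory. If it is bounded below, then $\int_0^\infty|X|_g^2\,dt<\infty$. The derivative of $|X|_g^2$ along the flow is a $\Gamma$-invariant function on $\tilde M$, hence bounded, say by $L>0$. If $|X|_g^2\geq\delta>0$ at some time $t$, then $|X|_g^2\ge\delta/2$ on $[t,t+\delta/(2L)]$. If this happened at arbitrarily large times, the integral would diverge. So $|X|_g\to0$ along the trajectory.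

On $M$, the function $|X|_g$ is bounded below by a positive constant outside any neighborhood of the finite set $Z$. So the projected trajectory eventually stays in a union of arbitrarily small disjoint evenly covered balls around the points of $Z$. By connectedness the trajectory in $\tilde M$ eventually stays in a single lift of one ball, and this lift contains exactly one zero $q$ of $K$. If we shrink the balls, keeping their centers, the trajectory eventually stays in a lift of a smaller ball, and this must be the one around the same $q$. So the trajectory converges to $q$.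

**Step 2: stable sets.** For a zero $q$ of $K$ let $W^s(q)$ be the set of points whose forward trajectory converges to $q$. The linearization of $X$ at $q$ is minus the $g$-Hessian endomorphism of $h$. Its eigenvalues are real and nonzero, and exactly $4-\mathrm{ind}_h(q)$ of them are negative. By the stable manifold theorem there is an embedded disc $W^s_{\rm loc}(q)\ni q$ of dimension $4-\mathrm{ind}_h(q)$, consisting of the points whose forward trajectories remain in a suitable neighborhood of $q$ and converge to $q$. A trajectory converging to $q$ eventually enters it, so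
$$W^s(q)=\bigcup_{n\ge0}\Phi_{-n}\bigl(W^s_{\rm loc}(q)\bigr).$$
If $\mathrm{ind}_h(q)=0$, then $W^s(q)$ is open. If $\mathrm{ind}_h(q)\in\{2,4\}$, then it is a countable union of embedded discs of dimension at most $2$. Let
$$W:=\bigcup_{\mathrm{ind}_h(q)\in\{2,4\}}W^s(q),\qquad U:=\tilde M\setminus W .$$
The zero set is countable, so $W$ is a countable union of embedded discs $D_i$ of dimension at most $2$.

**Step 3: $W$ does not separate.**

**Lemma 5.** *$U$ is path-connected.*

*Proof.* First we work in a chart. Let $V\subset\tilde M$ be a chart domain identified with an open ball in $\mathbb R^4$, and let $x,y\in U\cap V$. Take $z\in V$ and suppose that the segment from $x$ to $z$ meets $W$. It does so at a point $w=x+s(z-x)$ with $s\in(0,1]$, since $x\notin W$. Then $z=x+s^{-1}(w-x)$ lies in the image of one of the smooth maps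
$$(D_i\cap V)\times(0,\infty)\to\mathbb R^4,\qquad(w,s)\mapsto x+s^{-1}(w-x).$$
Their domains have dimension at most $3$, so their images have measure zero, and there are countably many of them. The same holds for $y$. So for almost every $z\in V$ both segments $xz$ and $zy$ lie in $U\cap V$, and $U\cap V$ is path-connected. It is dense in $V$, because $W$ has measure zero.

Now we globalize. As $\tilde M$ is connected, any two points of $U$ lie in the first and last member of a finite chain of chart balls in which consecutive members intersect. Each such intersection is open and nonempty, so it contains a point of $U$. Joining these points inside the successive balls, we get a path in $U$. $\square$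

**Step 4: a basin of index $0$ would be all of $U$.** Suppose $\mathrm{ind}_h(q_0)=0$, and let $B:=W^s(q_0)$. It is open and nonempty, and contained in $U$ because a trajectory has at most one limit. We claim that $B$ is closed in $U$. Let $y\in U\cap\overline B$ and suppose $y\notin B$. Since $y\notin W$, Step 1 leaves two possibilities.

In the first, $y\in W^s(q')$ with $q'\ne q_0$ and $\mathrm{ind}_h(q')=0$. Then $W^s(q')$ is an open neighborhood of $y$ disjoint from $B$, contradicting $y\in\overline B$.

In the second, $h\to-\infty$ along the trajectory of $y$. Choose $t_0\ge0$ with $h(\Phi_{t_0}(y))<h(q_0)$. By continuity $h(\Phi_{t_0}(y'))<h(q_0)$ for all $y'$ near $y$, in particular for some $y'\in B$. But along a trajectory in $B$ the function $h$ is nonincreasing with limit $h(q_0)$, so it is always $\ge h(q_0)$, a contradiction.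

So $B$ is open, closed and nonempty in the connected set $U$, and $B=U$.

**Step 5: two translates cannot both own $U$.** Choose $\gamma\in\Gamma$ with $c(\gamma)\neq1$. Then $h(\gamma q_0)=h(q_0)+\sigma\log c(\gamma)\ne h(q_0)$, so $\gamma q_0\ne q_0$. Since $\gamma^*h-h$ is constant, $\gamma q_0$ is again a critical point with $\mathrm{ind}_h=0$. As $X$ is $\Gamma$-invariant, $\gamma B=W^s(\gamma q_0)$. This set is nonempty, contained in $U$, and disjoint from $B=U$: a contradiction.

Taking $\sigma=1$ excludes $\mathrm{ind}_\varphi=0$, and $\sigma=-1$ excludes $\mathrm{ind}_\varphi=4$. By Lemma 3,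
$$a_q\,b_q<0\quad\text{at every zero }q\text{ of }K. \tag{8}$$

## 8. The sign contradiction in the volume formula

If $c\not\equiv1$, then either $K$ has no zeros, which Section 4 excludes, or (7) and (8) both hold. In (7) the left side $6\,\mathrm{Vol}(M,g)$ is positive, and by (8) every term on the right is negative. This is a contradiction, so $c\equiv1$. By Section 2, $\theta$ is exact, $g_K$ descends to a Kähler metric on $M$, and $b_1(M)$ is even. This proves Theorem A. $\blacksquare$

## 9. Which surfaces and which metrics occur

The assumption $c\not\equiv1$ is now dropped.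

> **Theorem B.** Let $(M,J)$ be a compact complex surface.
>
> 1. $(M,J)$ admits a Hermitian metric with $J$-invariant Ricci tensor $\iff b_1(M)$ is even $\iff (M,J)$ is of Kähler type.
> 2. The Hermitian metrics with $J$-invariant Ricci tensor are exactly $g=\varphi^{-2}g_K$, with $g_K$ a Kähler metric on $(M,J)$ and $\varphi>0$ a function on $M$ such that $J\,\mathrm{grad}_{g_K}\varphi$ is Killing for $g_K$. The pair $(g_K,\varphi)$ is unique up to $(k^2g_K,k\varphi)$, $k>0$.
> 3. $(M,J)$ admits a non-Kähler such metric iff $b_1(M)$ is even and $(M,J)$ has a nontrivial holomorphic $S^1$-action with a fixed point.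

*Proof of 1.* If such a metric exists, $b_1$ is even by Theorem A. If $b_1$ is even, $(M,J)$ is of Kähler type (Kodaira, Siu; Buchdahl, Lamari). And the Ricci tensor of a Kähler metric is $J$-invariant.

*Proof of 2.* If the Ricci tensor of $g$ is $J$-invariant, then by Theorem A $c\equiv1$, so $\varphi$ and $g_K$ of Section 2 descend to $M$, and $J\,\mathrm{grad}\,\varphi$ is Killing by Lemma 1. Conversely, Lemma 1 shows that each such $\varphi^{-2}g_K$ has $J$-invariant Ricci tensor. For uniqueness, any presentation $g=\varphi^{-2}g_K$ has $\theta=-2\,d\log\varphi$, so $\varphi$ is determined by $g$ up to a factor $k>0$, and then $g_K=\varphi^2g$ up to $k^2$.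

*Proof of 3, "only if".* Write the metric as in part 2. Since it is not Kähler, $\varphi$ is nonconstant, so $K=J\,\mathrm{grad}\,\varphi\not\equiv0$; and $K$ vanishes at a maximum $p$ of $\varphi$. The closure of its flow in the compact group $\mathrm{Isom}(M,g_K)$ is a nontrivial torus fixing $p$. It consists of holomorphic isometries because $\mathcal L_KJ=0$. Any circle subgroup gives the action, and $b_1$ is even by Theorem A.

*Proof of 3, "if".* By part 1 there is a Kähler metric, and averaging it over $S^1$ gives an invariant Kähler metric $g_K$. Let $K\not\equiv0$ generate the action; it is Killing and has a zero. We look for a $\varphi$ with $K=J\,\mathrm{grad}\,\varphi$. The form $\iota_K\omega_K$ is closed, because $\mathcal L_K\omega_K=0$. Let $\eta$ be a harmonic $1$-form. The flow of $K$ consists of isometries homotopic to the identity, so it pulls $\eta$ back to a harmonic form in the same cohomology class, which is $\eta$ itself. So $\mathcal L_K\eta=0$, hence $d(\eta(K))=\mathcal L_K\eta-\iota_Kd\eta=0$, and $\eta(K)$ is constant. As $K$ has a zero, $\eta(K)=0$. On a compact Kähler manifold $\eta\circ J$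 is harmonic too, so $\eta(JK)=0$. But $\iota_K\omega_K=g_K(JK,\cdot)$, so $\langle\iota_K\omega_K,\eta\rangle=\eta(JK)=0$ pointwise. So $\iota_K\omega_K$ is closed and $L^2$-orthogonal to the harmonic forms, hence exact: $\iota_K\omega_K=-d\varphi$. This says $JK=-\mathrm{grad}\,\varphi$, i.e. $K=J\,\mathrm{grad}\,\varphi$, with $\varphi$ nonconstant. Add a constant to make $\varphi>0$. By Lemma 1, $g=\varphi^{-2}g_K$ has $J$-invariant Ricci tensor, and $\theta=-2\,d\log\varphi\not\equiv0$, so $g$ is not Kähler. $\square$

The volume formula (7) survives as a true statement about the metrics that do exist; the example in Section 6 was a check of it.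

> **Theorem C.** Let $g=\varphi^{-2}g_K$ be as in Theorem B(2), and assume $\varphi$ has only isolated critical points. Let $a_q,a_q,b_q,b_q$ be the eigenvalues of its $g_K$-Hessian at a critical point $q$. Then
> $$\mathrm{Vol}(M,g)=\frac{2\pi^2}{3}\sum_{d\varphi(q)=0}\frac1{\varphi(q)^2a_qb_q}.$$

*Proof.* We first recover (6), since Lemma 3 is not available. Let $q$ be an isolated zero of the Killing field $K=J\,\mathrm{grad}\,\varphi$. If $\nabla_vK=0$ for some $v\in T_qM$, then the differentials at $q$ of the flow of $K$ fix $v$, so the flow fixes the geodesic with initial vector $v$ pointwise, and $K$ vanishes along it. As $q$ is isolated, $v=0$. So $\nabla K=J\circ\mathrm{Hess}\,\varphi$ is invertible at $q$, and $a_q,b_q\ne0$. Step 4 of the proof of Lemma 3 then gives (6). The calculation of $dC$ in Section 4 used only (2) and that $K$ is Killing, so (5) holds on $\{K\ne0\}\subset M$. By compactness there are finitely many critical points. Stokes on the complement of small balls about them and Lemma 4 give $6\,\mathrm{Vol}(M,g)=\sum 4\pi^2/(\varphi(q)^2a_qb_q)$. $\square$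

## 10. The zero-free case in higher dimensions

The argument of Section 4 has a version in every complex dimension $m\geq 2$. The form $C$ becomes the top part of a form built with the operator $d+\iota_K$.

> **Theorem D.** Let $(M,g,J)$ be a compact locally conformally Kähler manifold ($d\omega=\theta\wedge\omega$, $d\theta=0$) of complex dimension $m\ge2$ with $J$-invariant Ricci tensor. Then $\theta$ has a zero.

*Proof.* **Step 1: set-up.** The construction of $\varphi,g_K,\omega_K,c,K$ in Sections 2 and 3, Lemma 1 with $n=2m>2$, and formulas (1), (2), (3) hold verbatim. Suppose $\theta=-2\,d\log\varphi$ has no zero. Then $K=J\,\mathrm{grad}\,\varphi$ has no zero on $\tilde M$, and $\tau$, $\beta$ are defined on all of $\tilde M$ as in Section 4, with $\tau(K)=1$, $\iota_K\beta=0$ and (4).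

**Step 2: a form with prescribed image under $D=d+\iota_K$.** On $K$-invariant forms $D$ is an odd derivation with $D^2=\mathcal L_K=0$. By (2),
$$D(\varphi+\omega_K)=d\varphi+\iota_K\omega_K=0,\qquad D\tau=1+\beta,\qquad D(1+\beta)=0 .$$
The even forms $\beta$ and $\omega_K$ are nilpotent, so inverses make sense as finite sums:
$$(1+\beta)^{-1}=\sum_k(-1)^k\beta^k,\qquad(\varphi+\omega_K)^{-m}=\sum_l\binom{-m}{l}\varphi^{-m-l}\omega_K^l ,$$
and they are killed by $D$. Put $\Theta=\tau\wedge(1+\beta)^{-1}\wedge(\varphi+\omega_K)^{-m}$. Then $D\Theta=(\varphi+\omega_K)^{-m}$.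

**Step 3: the top degree.** There are no forms of degree $2m+1$, so the degree-$2m$ part of the last equation reads
$$d\Theta_{2m-1}=\binom{-m}{m}\varphi^{-2m}\omega_K^m=\binom{-m}{m}\omega^m .$$

**Step 4: descent and Stokes.** The components of $\Theta_{2m-1}$ are constant multiples of $\varphi^{-m-l}\,\tau\wedge\beta^k\wedge\omega_K^l$ with $k+l=m-1$. Their weight in $c$ is $-m-l+1+k+2l=1-m+(k+l)=0$. So $\Theta_{2m-1}$ is $\Gamma$-invariant and descends to $M$. Since $\binom{-m}{m}=(-1)^m\binom{2m-1}{m}\ne0$, Stokes gives $\int_M\omega^m=0$, which is absurd because $\omega^m$ is a positive multiple of the volume form. $\square$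

For $m=2$ one reads off $\Theta_3=-\varphi^{-2}\tau\wedge\beta-2\varphi^{-3}\tau\wedge\omega_K=-C$ and $\binom{-2}{2}=3$, in agreement with (5). For $m\ge3$ it is not claimed that $[\theta]=0$.
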